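\title{Abelian covers and non-nilpotent subsets of finite groups of Lie type}

\begin{abstract}
Let $G$ be a simple linear algebraic group over $\overline{\mathbb F}_p$, let $F$ be a Frobenius endomorphism of $G$ of level $q$, and let $N$ be the number of $F$-stable maximal tori of $G$. We prove that there are absolute constants $D,E>0$ such that $G^F$ is a union of at most $EN$ abelian subgroups and contains at least $DN$ elements any two of which generate a non-nilpotent subgroup. This proves a conjecture posed by Azad, Britnell and Gill. More precisely, $(1+\delta(q))N$ abelian subgroups suffice, where $\delta(q)\to0$ as $q\to\infty$ independently of the rank, and in fixed rank there are $N$ elements that pairwise generate non-nilpotent subgroups as soon as $q$ is large.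
\end{abstract}

\section{Introduction}\label{sec:intro}

How many elements of a finite group can one choose so that no two of them commute, or so that no two of them generate a nilpotent subgroup? Let $c\in\mathbb Z^+\cup\{\infty\}$. Call a group \emph{$c$-nilpotent} if it is nilpotent of class at most $c$, and \emph{$\infty$-nilpotent} if it is nilpotent. A subset $X$ of a finite group $H$ is \emph{non-$c$-nilpotent} if $\langle x,y\rangle$ is not $c$-nilpotent for any two distinct $x,y\in X$; for $c=\infty$ we say \emph{non-nilpotent}. Let $\omega_c(H)$ be the largest size of a non-$c$-nilpotent subset of $H$. Thus $\omega_1(H)$ is the largest size of a set of pairwise non-commuting elements, and $\omega_1(H)\ge\omega_2(H)\ge\cdots\ge\omega_\infty(H)\ge 1$. Upper bounds come from covers: a $c$-nilpotent subgroup contains at most one element of a non-$c$-nilpotent set. In particular $\omega_1(H)\le\sigma_1(H)$, where $\sigma_1(H)$ denotes the least number of abelian subgroups whose union is $H$.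

We study these numbers for finite groups of Lie type. Throughout, $p$ is a prime and $\mathbb K=\overline{\mathbb F}_p$. A \emph{simple linear algebraic group} is a connected, non-commutative linear algebraic group $G$ over $\mathbb K$ with no nontrivial proper closed connected normal subgroup; finite centers are allowed, so $SL_n$ is simple. A \emph{Frobenius endomorphism} of $G$ is an endomorphism $F$ such that, for some integers $a,b\ge1$, the power $F^b$ is the standard Frobenius map of an $\mathbb F_{p^a}$-rational structure on $G$. Its \emph{level} is the real number $q=p^{a/b}>1$; it need not be an integer (for the Suzuki and Ree groups it is an odd power of $\sqrt2$ or $\sqrt3$). We write $G^F$ for the finite group of $F$-fixed points and $N(G^F)$ for the number of $F$-stable maximal tori of $G$. By a theorem of Steinberg, $N(G^F)=q^{|\Phi|}$, where $\Phi$ is the root system of $G$.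

The number $N(G^F)$ is the natural guess for the size of $\omega_c(G^F)$. The groups $T^F$, for $T$ an $F$-stable maximal torus, are abelian; if they covered $G^F$ we would have $\sigma_1(G^F)\le N(G^F)$. If each $T^F$ contained an element $x_T$ with $C_G(x_T)=T$, then the $x_T$ would be pairwise non-commuting and we would have $\omega_1(G^F)\ge N(G^F)$. Neither assumption is true. The tori miss every element that is not semisimple, and the unipotent elements alone are $N(G^F)$ in number. In $SL_n(2)$ the diagonal torus has $T^F=1$. In bounded rank these defects cost only a constant factor: it is known that for every $r>0$ there are $D_r,E_r>0$ with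
\begin{equation}\label{eq:known}
D_r\,N(G^F)\le\omega_\infty(G^F)\le E_r\,N(G^F)
\end{equation}
for all simple $G$ of rank $r$ and all $F$. The conjecture posed by Azad, Britnell and Gill \cite{ABG} is that the rank plays no role and that the whole chain obeys the same bounds: there are absolute constants $D,E>0$ such that
\[
D\,N(G^F)\le\omega_\infty(G^F)\le\cdots\le\omega_1(G^F)\le E\,N(G^F)
\]
for all $G$ and $F$. (In \cite{ABG} the last term of the chain is printed as $\omega_1(G)$; the group $G^F$ is meant.) We prove the conjecture in the following sharper form.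

\begin{theorem}\label{thm:main}
Let $G$ be a simple linear algebraic group over $\mathbb K$ of rank $r$, let $F$ be a Frobenius endomorphism of $G$ of level $q$, and let $N=N(G^F)=q^{|\Phi|}$.
\begin{enumerate}
\item[(i)] There are absolute constants $D,E>0$ with
\[DN\le\omega_\infty(G^F)\le\cdots\le\omega_1(G^F)\le\sigma_1(G^F)\le EN.\]
\item[(ii)] There is a bounded function $\delta$ on $(1,\infty)$, independent of $G$ and $F$, with $\delta(q)\to0$ as $q\to\infty$, such that $\sigma_1(G^F)\le(1+\delta(q))N$.
\item[(iii)] For each $r$ there is $q_0(r)$ such that $\omega_\infty(G^F)\ge N$ whenever $G$ has rank $r$ and $q\ge q_0(r)$. Hence, for fixed rank, $\omega_c(G^F)/N\to1$ as $q\to\infty$, uniformly in $c$.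
\end{enumerate}
\end{theorem}

Neither constant in (i) can be taken to be $1$; this is already visible in $SL_2$, which we work out by hand in Section~\ref{sec:sl2}. Section~\ref{sec:background} collects the standard facts that we use.

The upper bound occupies Sections \ref{sec:reduction}--\ref{sec:sum}. An element $g=su$ lies in the abelian group generated by the center of $C=C_G(s)^\circ$ and an abelian group of unipotent elements of $C$. The cover therefore costs one subgroup for each torus plus, for each larger centralizer $C$, the number of abelian groups needed for the unipotent elements of $C^F$. The number of centralizers that contain a given torus grows with the rank, so we need a saving in the unipotent covers that improves with the rank of $C$ (Section~\ref{sec:unip}), and an average over the Weyl group that converts this saving into a convergent series (Section~\ref{sec:sum}).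

The lower bound is proved in two regimes. For large $q$ every torus contains a sufficiently regular element (Section~\ref{sec:largeq}); this gives (iii), and also the lower bound in bounded rank, so that the proof does not depend on \eqref{eq:known}. For large rank and arbitrary $q$ we use only a positive proportion of the tori, and choose in them elements whose orders are products of primitive prime divisors (Section~\ref{sec:largerank}).

\section{The case of $SL_2$}\label{sec:sl2}

Let $G=SL_2$ with the standard Frobenius map, so that $G^F=SL_2(q)$ and $|\Phi|=2$. Let $Z=\{\pm1\}$ be the center; it has order $\gcd(2,q-1)$.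

A maximal torus is determined by its two eigenlines in $\mathbb K^2$, and it is $F$-stable if and only if $F$ permutes them. Either both lines are defined over $\mathbb F_q$, which gives $\binom{q+1}2$ tori with $T^F$ cyclic of order $q-1$, or they are defined over $\mathbb F_{q^2}$ and interchanged, which gives $\frac{q^2-q}2$ tori with $T^F$ cyclic of order $q+1$. The total is $N=q^2$. For each of the $q+1$ lines defined over $\mathbb F_q$, the unipotent elements of $G^F$ that fix it form an abelian group $U^F$ of order $q$; these groups intersect trivially, so there are $1+(q+1)(q-1)=q^2$ unipotent elements.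

\begin{example}[the abelian cover]\label{ex:cover}
A semisimple element of $G^F$ lies in some $T^F$: if it is not central, take the torus given by its eigenlines. An element that is not semisimple has a single eigenvalue $\lambda$ with $\lambda^2=1$, so it lies in one of the groups $ZU^F$. Hence $\sigma_1(SL_2(q))\le q^2+q+1$. For $q\ge4$ we have $q-1>|Z|$, so each of these $q^2+q+1$ groups contains a non-central element. Such an element determines its group through its eigenlines, and that group is its centralizer in $G^F$. One non-central element from each group is therefore a set of pairwise non-commuting elements, and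
\[\omega_1(SL_2(q))=\sigma_1(SL_2(q))=q^2+q+1\qquad(q\ge4).\]
For $q=4$ this is the partition of $A_5\setminus\{1\}$ by $6$ groups $C_5$, $10$ groups $C_3$ and $5$ Klein four-groups. So $\omega_1(SL_2(4))=21>16=N$, and $E=1$ is impossible in Theorem~\ref{thm:main}(i).
\end{example}

The shape $q^2+(q+1)$ is the shape of the general bound. The tori contribute $N$. The only larger centralizer of a semisimple element is $G$ itself, and its $q^2$ unipotent elements are covered by $q+1$ abelian groups, a saving of order $1/q$.

\begin{example}[regular elements are not enough]\label{ex:Q8}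
Let $q$ be odd and choose $a,b\in\mathbb F_q$ with $a^2+b^2=-1$. The matrices $x=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ and $y=\begin{pmatrix}a&b\\b&-a\end{pmatrix}$ have determinant $1$ and satisfy $x^2=y^2=-1$ and $xy=-yx$. Each has two distinct eigenvalues, so its centralizer is a maximal torus, and the two tori are different. Nevertheless $\langle x,y\rangle\cong Q_8$ is nilpotent. The reason is that $y$ normalizes the torus of $x$ without lying in it, and that $x^2$ and $y^2$ are central. For the lower bound on $\omega_\infty$ we need elements $x_T$ that are still regular after being raised to the exponent of the Weyl group. Here the exponent is $2$, and the condition on the eigenvalue $\lambda$ of $x_T$ is $\lambda^4\ne1$. It can be met in every torus when $q-1>4$, and Proposition~\ref{prop:regular-nonnil} below then gives $\omega_\infty(SL_2(q))\ge q^2$ for $q\ge7$.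
\end{example}

\begin{example}[small $q$]\label{ex:sl23}
The group $SL_2(3)$ of order $24$ is the union of $Q_8$ and four groups $C_6$, each of which contributes four elements of order $3$ or $6$. Hence $\omega_\infty(SL_2(3))\le5$. Take one element of order $4$ and one element of order $3$ from each of the four Sylow $3$-subgroups. Modulo the center, two of these elements are either elements of orders $2$ and $3$ of $A_4$, or generators of two different Sylow $3$-subgroups of $A_4$. In both cases they generate $A_4$, because every proper subgroup of $A_4$ has order at most $4$, and $A_4$ is not nilpotent. So $\omega_\infty(SL_2(3))=5<9=N$, and $D=1$ is impossible in Theorem~\ref{thm:main}(i).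
\end{example}

\section{Background on finite reductive groups}\label{sec:background}

\subsection{Frobenius endomorphisms, tori and roots}\label{sub:frob}

Frobenius endomorphisms and their levels are defined for every linear algebraic group $C$ over $\mathbb K$ as in Section~\ref{sec:intro}. We keep the letter $q$ for the level on $G$ and use $Q$ for a general level. The restriction of $F$ to an $F$-stable closed subgroup is a Frobenius endomorphism of the same level, and $F^d$ has level $Q^d$. \emph{Lang's theorem} says that $g\mapsto g^{-1}F(g)$ is surjective on $C$ if $C$ is connected. An element of $C$ is unipotent if and only if its order is a power of $p$, and semisimple if and only if its order is prime to $p$; homomorphisms of algebraic groups preserve the Jordan decomposition.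

For an $F$-stable torus $T$ with character group $X(T)$, let $F^*\chi=\chi\circ F$. On $X(T)\otimes\mathbb R$ we have $F^*=Q\varphi$ with $\varphi$ of finite order, and
\begin{equation}\label{eq:torusorder}
|T^F|=|\det(F^*-1)|.
\end{equation}
Let $C$ be connected reductive, $T$ a maximal torus, $\Phi_C\subseteq X(T)$ the root system, $W_C=N_C(T)/T$ the Weyl group and $U_\alpha\cong\mathbb G_a$ the root subgroups. Then $C_C(T)=T$. A connected reductive subgroup that contains $T$ is generated by $T$ and the $U_\alpha$ that it contains, so it is determined by its set of roots. For $s\in T$ the group $C_C(s)^\circ$ is reductive with roots $\{\alpha:\alpha(s)=1\}$, and for a subtorus $S\le T$ the group $C_C(S)$ is connected reductive with roots $\{\alpha:\alpha|_S=1\}$. If $T$ is $F$-stable, there are a permutation $\pi$ of $\Phi_C$ and powers $q_\alpha$ of $p$ with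
\begin{equation}\label{eq:roots}
F^*\alpha=q_\alpha\,\pi(\alpha),\qquad F(U_{\pi(\alpha)})=U_\alpha .
\end{equation}

\begin{theorem}[Steinberg; see {\cite[3.4.1, 6.6.1]{Carter}}]\label{thm:steinberg}
Let $C$ be connected reductive and $F$ a Frobenius endomorphism of level $Q$. Then $C^F$ has exactly $Q^{|\Phi_C|}$ unipotent elements, and $C$ has exactly $Q^{|\Phi_C|}$ $F$-stable maximal tori.
\end{theorem}

\begin{lemma}\label{lem:jordan}
If $g=su$ is the Jordan decomposition of $g\in G^F$, then $s,u\in G^F$ and $s,u\in C_G(s)^\circ$.
\end{lemma}

\begin{proof}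
Both $s$ and $u$ are powers of $g$. The element $g$ lies in a Borel subgroup $B$, and $C_B(s)$ is connected \cite[10.6]{Borel} and contains $s$ and $u$.
\end{proof}

\subsection{Sums over $F$-stable maximal tori}\label{sub:tori}

Let $C$ be connected reductive with Weyl group $W$ and let $F$ have level $q$. Fix an $F$-stable maximal torus $T_0$, write $F^*=q\varphi$ on $X(T_0)\otimes\mathbb R$, and put $\Gamma=W\varphi=\varphi W$. If $T=gT_0g^{-1}$ is $F$-stable, then $n=g^{-1}F(g)$ normalizes $T_0$, and conjugation by $g^{-1}$ carries $(C,T,F)$ to $(C,T_0,F_n)$, where $F_n(x)=nF(x)n^{-1}$. We call this the \emph{transport} of $T$ to $T_0$. The map $F_n^*$ acts as $q\gamma$ with $\gamma\in\Gamma$, and we say that $T$ has \emph{type} $\gamma$. By Lang's theorem every $\gamma$ occurs; fix a torus $T_\gamma$ of type $\gamma$. The $C^F$-classes of $F$-stable maximal tori correspond to the $W$-conjugacy classes in $\Gamma$, and the stabilizer of $T_\gamma$ in $C^F$ has order $|T_\gamma^F|\,|C_W(\gamma)|$. The class of $\gamma$ has $|W|/|C_W(\gamma)|$ elements, so for every $C^F$-invariant function $f$ on the $F$-stable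 maximal tori
\begin{equation}\label{eq:torisum}
\sum_Tf(T)=\frac{|C^F|}{|W|}\sum_{\gamma\in\Gamma}\frac{f(T_\gamma)}{|T_\gamma^F|},\qquad |T_\gamma^F|=|\det(q\gamma-1)|=|\det(q-\gamma)|.
\end{equation}
The last equality holds because $\gamma$ has finite order: it is orthogonal for a suitable inner product, so $|\det(q\gamma-1)|=|\det(q-\gamma^{-1})|$ and $\gamma^{-1}$ is the transpose of $\gamma$.

\subsection{Classical groups}\label{sub:classical}

We use the standard coordinates. With $e_1,\dots,e_n$ the standard basis of $\mathbb R^n$, the system $A_{n-1}$ consists of the $e_i-e_j$ and has Weyl group $S_n$. For the other classical types put $\Omega=\{\pm1,\dots,\pm n\}$ and $e_{-i}=-e_i$. Then $D_n$ consists of the $e_i-e_j$ with $i,j\in\Omega$, $i\ne\pm j$, and $B_n$, $C_n$ contain in addition the $e_i$, respectively the $2e_i$. The group $W(B_n)=W(C_n)$ of order $2^nn!$ consists of the \emph{signed permutations}, the permutations $\gamma$ of $\Omega$ with $\gamma(-i)=-\gamma(i)$, and $W(D_n)$ is a subgroup of index $2$. The permutation $|\gamma|\in S_n$ of the pairs $\{\pm i\}$ is the \emph{underlying permutation}.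 A cycle of $|\gamma|$ of length $d$ through $i$ is \emph{positive} if $\gamma^d(i)=i$ and \emph{negative} if $\gamma^d(i)=-i$. We allow the small systems $B_1$, $C_1$, $D_2$, $D_3$ given by the same formulas.

\begin{lemma}\label{lem:largerank}
Let $G$ be simple of rank $r\ge9$. Then $G$ has type $A_r,B_r,C_r$ or $D_r$, the level $q$ is a power of $p$, and $F^*\alpha=q\,\varphi(\alpha)$ with $\varphi\in\operatorname{Aut}(\Phi)$. Moreover $\Gamma=\varepsilon S_n$ with $\varepsilon=\pm1$ in type $A_{n-1}$, $\Gamma=W(B_n)$ in types $B_n$ and $C_n$, and $\Gamma$ is a coset of $W(D_n)$ in $W(B_n)$ in type $D_n$.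
\end{lemma}

\begin{proof}
The exceptional types have rank at most $8$. The map $\varphi$ has finite order and normalizes $W$, so it preserves the $W$-invariant inner product, which is unique up to a scalar. By \eqref{eq:roots}, $\varphi(\alpha)=(q_\alpha/q)\,\pi(\alpha)$, and $\pi$ permutes the $W$-orbits on $\Phi$. These orbits are the sets of roots of a given length, and in types $B_r$, $C_r$ their sizes $2r$ and $2r(r-1)$ are different. So $\pi$ preserves lengths, whence $q_\alpha=q$ and $\varphi(\alpha)=\pi(\alpha)$. Finally $\operatorname{Aut}(\Phi)$ is $\{\pm1\}\times S_n$ in type $A_{n-1}$ and $W(B_n)$ in the other three types.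
\end{proof}

A Frobenius endomorphism of a semisimple group lifts to the simply connected cover, with the same level (Steinberg). If $Y$ is simply connected and $F^*=Q\psi$, then by the isogeny theorem and Lang's theorem the pair $(Y,F)$ is determined up to isomorphism by the root datum, the level $Q$ and the coset $W_Y\psi$. For $Q$ a power of $p$ this identifies $Y^F$ as follows:
\begin{equation}\label{eq:list}
\begin{array}{lll}
A_{k-1}: & SL_k(Q)\ \text{if}\ \psi\in S_k, & SU_k(Q)\ \text{if}\ \psi\in-S_k;\\
B_a,\ C_a\ (\psi\in W(B_a)): & Spin_{2a+1}(Q), & Sp_{2a}(Q);\\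
D_a\ (\psi\in W(B_a)): & Spin^+_{2a}(Q)\ \text{if}\ \psi\in W(D_a), & Spin^-_{2a}(Q)\ \text{otherwise}.
\end{array}
\end{equation}
Here $SO_m$ is the identity component of the orthogonal group and $Spin_m$ is its simply connected cover. The kernel of $Spin_m\to SO_m$ is central of order $2$ for $p$ odd and trivial on points for $p=2$. For $p=2$ the action on the quotient of the natural module by the radical of the polar form gives a bijective homomorphism $SO_{2a+1}\to Sp_{2a}$. All these maps commute with the Frobenius maps.

Put $\kappa_0=\prod_{i\ge1}(1-2^{-i})^{-1}$ and $\kappa=8$. We have $\kappa_0<4$, because $\frac12\cdot\frac34\cdot\frac78\cdot(1-\sum_{i\ge4}2^{-i})=\frac{147}{512}>\frac14$, and $\prod_{i\ge1}(1+2^{-i})<e<3$.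

\begin{lemma}\label{lem:orders}
Let $Q\ge2$ be a prime power and let $H$ be one of $GL_m(Q)$, $GL_m(Q^2)$, $GU_m(Q)$, $Sp_{2m}(Q)$, $SO_{2m+1}(Q)$, $SO^\pm_{2m}(Q)$, of dimension $m^2$, $2m^2$, $m^2$, $2m^2+m$, $2m^2+m$, $2m^2-m$ respectively; groups on the zero space are trivial. Then $\kappa^{-1}Q^{\dim}\le|H|\le\kappa Q^{\dim}$. The same holds for $H=G^F$ with $G$ simple of rank $r\ge9$, $Q=q$ and $\dim=|\Phi|+r$.
\end{lemma}

\begin{proof}
The quotient $|H|/Q^{\dim}$ is $\prod_{i=1}^m(1-Q^{-i})$ for $GL_m(Q)$, it is $\prod_{i=1}^m(1-(-Q)^{-i})$ for $GU_m(Q)$, it is $\prod_{i=1}^m(1-Q^{-2i})$ for $GL_m(Q^2)$, $Sp_{2m}(Q)$ and $SO_{2m+1}(Q)$, and it is $(1\mp Q^{-m})\prod_{i=1}^{m-1}(1-Q^{-2i})$ for $SO^\pm_{2m}(Q)$. For $SL_m$ and $SU_m$ one omits the factor $i=1$, and $|G^F|$ does not change under isogeny. Each product lies between $\frac12\kappa_0^{-1}>\frac18$ and $3$.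
\end{proof}

\subsection{The exponential formula}\label{sub:expo}

Suppose that on every $m$-element set ($m\ge1$) a finite family of weighted ``connected structures'' is given, of total weight $m!\,p_m$. A structure on an $n$-element set is a partition of the set together with a connected structure on each part, and its weight is the product of the weights. Then the total weight of the structures on an $n$-element set is $n!\,[x^n]\exp\bigl(\sum_mp_mx^m\bigr)$, where $[x^n]$ extracts the coefficient of $x^n$. Likewise, splitting the set into two labeled parts and placing structures of two kinds on them multiplies the generating series $\sum(\text{total weight}/m!)\,x^m$. Replacing $x$ by $2x$ shows that both rules remain true when $m!$ is replaced by $2^mm!$ throughout. We also use that, if $M(x)$ has non-negative coefficients, then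
\begin{equation}\label{eq:partialsum}
[x^n]\frac{M(x)}{1-x}\le M(1),
\end{equation}
since the left side is a partial sum of the coefficients of $M$.

\section{Reduction of the upper bound to unipotent elements}\label{sec:reduction}

For $C$ connected reductive with $F$ of level $Q$, let $a(C)=a(C,F)$ be the least number of abelian subgroups of $C^F$ \emph{consisting of unipotent elements} whose union contains all unipotent elements of $C^F$, and put
\[\theta(C)=a(C)/Q^{|\Phi_C|}.\]
The cyclic groups $\langle u\rangle$ form such a cover, so $\theta(C)\le1$ by Theorem~\ref{thm:steinberg}. The number $\theta(C)$ measures the saving over this trivial cover. A torus has $\theta=1$, and Section~\ref{sec:sl2} gives $\theta(SL_2)\le(q+1)/q^2$.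

Let $\mathcal C=\{C_G(s)^\circ:s\in G^F\ \text{semisimple}\}$. This is a finite set of $F$-stable connected reductive subgroups of maximal rank, and it is stable under conjugation by $G^F$. With $T$ running over the $F$-stable maximal tori of $G$, put
\[\Sigma'=\sum_T\ \sum_{C\in\mathcal C,\ C\supsetneq T}\theta(C).\]

\begin{lemma}\label{lem:reduction}
$\sigma_1(G^F)\le N+\Sigma'$.
\end{lemma}

\begin{proof}
For $C\in\mathcal C$ fix an optimal cover of the unipotent elements of $C^F$. For each group $A$ in this cover, $Z(C)^FA$ is abelian. Let $g=su\in G^F$ and $C=C_G(s)^\circ$. By Lemma~\ref{lem:jordan}, $s\in Z(C)^F$ and $u\in C^F$, so $g$ lies in one of these groups. Hence $\sigma_1(G^F)\le\sum_{C\in\mathcal C}a(C)$. Now both halves of Theorem~\ref{thm:steinberg} meet: $a(C)=\theta(C)q^{|\Phi_C|}$ is $\theta(C)$ times the number of $F$-stable maximal tori of $C$, and these are the $F$-stable maximal tori of $G$ that lie in $C$. So $\sum_Ca(C)=\sum_T\sum_{C\supseteq T}\theta(C)$. The terms with $C=T$ contribute at most $N$.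
\end{proof}

It remains to show $\Sigma'\le\delta(q)N$, that is, that the inner sum is small on average over $T$. The groups $C$ come in many isogeny types, but $\theta$ depends only on the simple factors. This is the reason for insisting that the covering groups consist of unipotent elements.

\begin{lemma}\label{lem:isogeny}
\begin{enumerate}
\item[(a)] Let $f:C\to C'$ be a surjective homomorphism of connected reductive groups that commutes with Frobenius endomorphisms $F$ of $C$ and $C'$, and whose kernel on points is central and consists of semisimple elements. Then $a(C)=a(C')$.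
\item[(b)] $a(C)=a([C,C])=a(\widetilde C)$, where $\widetilde C$ is the simply connected cover of $[C,C]$. If $\widetilde C$ is a direct product of semisimple subgroups permuted by $F$, with orbit representatives $Y_i$ and orbit lengths $d_i$, then $\theta(C)\le\prod_i\theta(Y_i,F^{d_i})$, where $F^{d_i}$ has level $Q^{d_i}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $u'\in C'$ be unipotent and $u'=f(su)$ with $su$ a Jordan decomposition. Then $f(s)f(u)$ is the Jordan decomposition of $u'$, so $u'=f(u)$. If $f(u)=f(v)$ with $u,v$ unipotent, then $v=zu$ with $z$ central and semisimple, and $z=1$ by uniqueness of the Jordan decomposition. Thus $f$ is a bijection between the unipotent elements of $C$ and those of $C'$. It commutes with $F$, so it restricts to a bijection between the $F$-fixed ones. If $f(u)$ and $f(v)$ commute, then $uvu^{-1}=zv$ with $z\in\ker f$; the left side is unipotent, so again $z=1$. Products of commuting unipotent elements are unipotent. Hence abelian subgroups that consist of unipotent elements correspond under $f$.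

(b) The quotient $C/[C,C]$ is a torus, so all unipotent elements of $C$ lie in $[C,C]$. Part (a) applies to $\widetilde C\to[C,C]$. For an orbit $Y,F(Y),\dots,F^{d-1}(Y)$, projection to the first factor identifies the $F$-fixed points of the product with $Y^{F^d}$. So $\widetilde C^F\cong\prod_iY_i^{F^{d_i}}$, and products of members of covers of the factors form a cover of the product. Finally $|\Phi_C|=\sum_id_i|\Phi_{Y_i}|$, so $Q^{|\Phi_C|}=\prod_i(Q^{d_i})^{|\Phi_{Y_i}|}$.
\end{proof}

The first saving generalizes the cover of $SL_2(q)$ by the groups $U^F$. It holds in all types and for all $F$.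

\begin{lemma}\label{lem:weylbound}
If $C$ is connected reductive and not a torus, and $F$ has level $Q$, then $\theta(C)\le|W_C|/Q$.
\end{lemma}

\begin{proof}
Let $B=TU$ be an $F$-stable Borel subgroup with $T$ an $F$-stable maximal torus and $U$ the unipotent radical. Then $U^F$ is a Sylow $p$-subgroup of $C^F$, of order $Q^{|\Phi_C|/2}$, so its conjugates cover the unipotent elements. As $B^F$ normalizes $U^F$, there are at most $[C^F:B^F]$ conjugates. By the Bruhat decomposition, $C^F$ is a union of at most $|W_C|$ sets $U^FnB^F$, so $[C^F:B^F]\le|W_C||U^F|$.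

We claim that $|Z(U)^F|\ge Q$. Let $\alpha$ be the highest root of an irreducible component of $\Phi_C$. No combination $i\alpha+j\alpha'$ with $i,j\ge1$ and $\alpha'$ a positive root is a root, so $U_\alpha\le Z(U)$ by the commutator relations. The map $F$ permutes the root subgroups in $U$ and stabilizes $Z(U)$. So the groups $U_\alpha,F(U_\alpha),\dots,F^{m-1}(U_\alpha)$ in the orbit of $U_\alpha$ lie in $Z(U)$ and generate their direct product $A$, and $A^F\cong U_\alpha^{F^m}$. On $U_\alpha\cong\mathbb G_a$ the map $F^m$ is $x\mapsto bx^t$ with $b\ne0$, where $(F^*)^m\alpha=t\alpha$. The eigenvalues of $(F^*)^m$ have absolute value $Q^m$, so $t=Q^m$, and $bx^t=x$ has $t$ solutions. Thus $|A^F|=Q^m\ge Q$.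

For each coset $uZ(U)^F$ in $U^F$ the group $\langle u\rangle Z(U)^F$ is abelian, consists of unipotent elements and contains the coset. Doing this in every conjugate of $U^F$ gives $a(C)\le|W_C||U^F|\cdot|U^F|/|Z(U)^F|\le|W_C|Q^{|\Phi_C|}/Q$.
\end{proof}

\begin{corollary}\label{cor:smallrank}
Let $M_0$ be the largest order of a Weyl group of rank at most $8$. If $r\le8$, then $\Sigma'\le2^{240}\min(1,M_0/q)\,N$.
\end{corollary}

\begin{proof}
Here $|\Phi|\le240$, so at most $2^{240}$ connected reductive subgroups contain a given $T$. For $C\supsetneq T$ we have $W_C\le W$, and $\theta(C)\le\min(1,M_0/q)$.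
\end{proof}

This argument is useless when the rank grows: the number of subgroups $C$ explodes, and $|W_C|/Q$ exceeds $1$. By Lemma~\ref{lem:largerank} only classical groups remain, and for them linear algebra gives a much better cover.

\section{Covering the unipotent elements of classical groups}\label{sec:unip}

\begin{proposition}\label{prop:unip}
Let $c_0=4\kappa^3$, let $Q$ be a power of $p$, and let $Y$ be simply connected with $F^*=Q\psi$.
\begin{enumerate}
\item[(a)] If $Y$ has type $A_{k-1}$ $(k\ge2)$ and $\psi\in\pm S_k$, then $\theta(Y)\le c_0\,k\,Q^{-\max(1,\,2\sqrt k-5)}$. Hence, if $\theta_k(Q)$ denotes the maximum of $\theta(Y)$ over these $Y$, then $\sum_{k\ge2}\theta_k(Q)\le c_A/Q$ for an absolute constant $c_A$.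
\item[(b)] If $Y$ has type $B_a$ or $C_a$ $(a\ge1)$ or $D_a$ $(a\ge2)$ and $\psi$ is a signed permutation, then $\theta(Y)\le\beta_a:=\min\bigl(1,\ c_0(2a+1)2^{4-\sqrt{2a}}\bigr)$. The series $\sum_a\beta_a$ converges.
\end{enumerate}
\end{proposition}

The proof rests on a trade-off. Let $u$ be unipotent on a space of dimension $n$ and let $\nu$ be the size of its largest Jordan block. If $\nu$ is large, then $u$ has many polynomials in it, and one abelian group takes care of many elements. If $\nu$ is small, then $u$ has at least $n/\nu$ blocks, so it has a large fixed space, and such elements are rare. One of $\nu$ and $n/\nu$ is at least $\sqrt n$.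

By \eqref{eq:list} and Lemma~\ref{lem:isogeny}, applied to $SL_k=[GL_k,GL_k]$, to $Spin_m\to SO_m$ and for $p=2$ to $SO_{2a+1}\to Sp_{2a}$, we may work with the unipotent elements of
\[H\in\{GL_k(Q),\ GU_k(Q),\ Sp_{2a}(Q),\ SO_{2a+1}(Q)\ (Q\text{ odd}),\ SO^\pm_{2a}(Q)\}.\]
We write $\Phi_H$, $a(H)$, $\theta(H)$ for the invariants of the ambient algebraic group. The number of roots is the same as for $Y$ (types $B_a$ and $C_a$ both have $2a^2$ roots), so $\theta(Y)=\theta(H)$. Let $V$ be the natural module, of dimension $n$ over $\mathbb F$, where $\mathbb F=\mathbb F_{Q^2}$ for $GU$ and $\mathbb F=\mathbb F_Q$ otherwise; put $f=[\mathbb F:\mathbb F_Q]$. For $H\ne GL$ let $(\cdot,\cdot)$ be the nondegenerate Hermitian, alternating or symmetric form; in the orthogonal case it is the polar form $(x,y)=\mathcal Q(x+y)-\mathcal Q(x)-\mathcal Q(y)$ of the quadratic form $\mathcal Q$. Let $*$ be the adjoint involution of $\operatorname{End}(V)$, defined by $(hx,y)=(x,h^*y)$. It acts on scalars by $b\mapsto b^Q$ in the unitary case and trivially otherwise, and $h$ preserves the form if and only if $hh^*=1$.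

\subsection{Elements that generate the same algebra}

For $u\in H$ unipotent let $z=u-1$ and let $\nu=\nu(u)$ be the least integer with $z^\nu=0$. The algebra $\mathbb F[u]=\mathbb F[z]\cong\mathbb F[t]/(t^\nu)$ is local of dimension $\nu$, with maximal ideal $\mathfrak m=z\,\mathbb F[u]$. Write $u\sim v$ if $\mathbb F[u]=\mathbb F[v]$, and let $\mu(u)$ be the number of unipotent $v\in H$ with $v\sim u$. If $v\sim u$, then $v-1$ is a nilpotent element of $\mathbb F[u]$, so the class of $u$ lies in $(1+\mathfrak m)\cap H$, an abelian group of unipotent elements. Thus $a(H)$ is at most the number of classes: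
\begin{equation}\label{eq:classes}
a(H)\le\sum_{u}\mu(u)^{-1}.
\end{equation}
For $GL_2(Q)$ the classes are $\{1\}$ and the $Q+1$ sets $U^F\setminus\{1\}$ of Section~\ref{sec:sl2}. In general we produce members of a class by the following criterion:
\begin{equation}\label{eq:dagger}
\text{if }\nu\ge2,\ v\in(1+\mathfrak m)\cap H\text{ and }v-1\notin\mathfrak m^2,\text{ then }v\sim u.
\end{equation}
Indeed, $v-1$ is $z$ times a unit of $\mathbb F[u]$, so $\nu(v)=\nu$, and $\mathbb F[v]\subseteq\mathbb F[u]$ have the same dimension.

\begin{lemma}\label{lem:classsize}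
If $H$ is $GL_k(Q)$ or $GU_k(Q)$, then $\mu(u)\ge\frac12Q^{\nu-1}$. If $H$ is symplectic or orthogonal, then $\mu(u)\ge Q^{(\nu-4)/2}$.
\end{lemma}

\begin{proof}
For $\nu=1$ both bounds are less than $1$, so let $\nu\ge2$. For $GL_k(Q)$ the elements $1+b_1z+\dots+b_{\nu-1}z^{\nu-1}$ with $b_1\ne0$ satisfy \eqref{eq:dagger}, so $\mu(u)\ge(Q-1)Q^{\nu-2}\ge\frac12Q^{\nu-1}$.

In the presence of a form we must find polynomials in $u$ that are isometries. Since $u^*=u^{-1}$, we have $z^*=-z(1+z)^{-1}$, so $\mathbb F[u]$ and all $\mathfrak m^i$ are stable under $*$. The map $h\mapsto h/h^*$ is an endomorphism of the abelian group $1+\mathfrak m$, and $w=h/h^*$ satisfies $ww^*=1$. We estimate the size of its image $P$ through the filtration $P_i=P\cap(1+\mathfrak m^i)$, in which $P_i/P_{i+1}$ embeds in $\mathfrak m^i/\mathfrak m^{i+1}\cong\mathbb F$ for $1\le i\le\nu-1$, and $P_\nu=1$.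

\emph{Unitary case.} Let $P=\{h/h^*:h\in1+\mathfrak m\}\le GU(V)$, so $P=P_1$. For $h=1+bz^i$ with $1\le i\le\nu-1$ and $b\in\mathbb F_{Q^2}$ we have $h^*\equiv1+(-1)^ib^Qz^i$, hence
\[h/h^*\equiv1+\bigl(b-(-1)^ib^Q\bigr)z^i\pmod{\mathfrak m^{i+1}}.\]
The additive map $b\mapsto b-(-1)^ib^Q$ on $\mathbb F_{Q^2}$ has kernel of size at most $Q$, hence image of size at least $Q$. So $|P_i/P_{i+1}|\ge Q$ for $1\le i\le\nu-1$, and $|P\setminus P_2|=(|P/P_2|-1)|P_2|\ge(Q-1)Q^{\nu-2}$. Every $w\in P\setminus P_2$ satisfies \eqref{eq:dagger}.

\emph{Symplectic and orthogonal cases.} Now $*$ fixes scalars, and only every second step of the filtration contributes. Let $P=\{h/h^*:h\in1+\mathfrak m^2\}\le1+\mathfrak m^2$. We first show $P\subseteq H$. Elements of $P$ preserve the bilinear form, which settles the symplectic case. In the orthogonal case, where for $p=2$ the quadratic form carries more information than its polar form, write $h=\sum b_iu^i$ and $h^*=\sum b_iu^{-i}$. Then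
\[\mathcal Q(hx)=\sum_ib_i^2\mathcal Q(x)+\sum_{i<j}b_ib_j\,(u^ix,u^jx),\]
and the same formula with $u^{-1}$ in place of $u$ gives $\mathcal Q(h^*x)$. Applying the isometry $u^{i+j}$ and symmetry gives $(u^{-i}x,u^{-j}x)=(u^jx,u^ix)=(u^ix,u^jx)$. So $\mathcal Q(hx)=\mathcal Q(h^*x)$ for all $x$, and replacing $x$ by $(h^*)^{-1}x$ shows that $h/h^*$ preserves $\mathcal Q$. All of this holds after extending scalars to $\mathbb K$. There $h\mapsto h/h^*$ is a morphism from an affine space to the orthogonal group that sends $1$ to $1$, so its image lies in the identity component $SO$.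

Next we bound $|P|$. Let $i\ge3$ be odd, $b\in\mathbb F_Q$ and $h=1+bz^i$, so that $h^*=1-bz^i(1+z)^{-i}$. If $Q$ is odd and $i\le\nu-1$, then $h/h^*\equiv1+2bz^i\pmod{\mathfrak m^{i+1}}$, so $|P_i/P_{i+1}|=Q$. There are $\lfloor\nu/2\rfloor-1$ such $i$. If $Q$ is even and $i+1\le\nu-1$, then $h-h^*=bz^i\bigl(1-(1+z)^{-i}\bigr)\equiv ibz^{i+1}=bz^{i+1}\pmod{\mathfrak m^{i+2}}$, so $h/h^*=1+(h-h^*)/h^*\equiv1+bz^{i+1}\pmod{\mathfrak m^{i+2}}$ and $|P_{i+1}/P_{i+2}|=Q$. There are at least $\lfloor(\nu-1)/2\rfloor-1$ such $i$. In both cases $|P|\ge Q^{(\nu-4)/2}$. For $w\in P$ the element $v=uw$ lies in $(1+\mathfrak m)\cap H$ and $v-1\equiv z\pmod{\mathfrak m^2}$, so $v\sim u$ by \eqref{eq:dagger}. Hence $\mu(u)\ge|P|$.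
\end{proof}

\subsection{Unipotent elements with a large fixed space}

We count pairs consisting of a subspace and a unipotent element that fixes it pointwise. When there is a form we choose the subspace \emph{totally singular}, meaning that the form vanishes on it (and $\mathcal Q$ vanishes on it in the orthogonal case). The stabilizer of such a subspace is a parabolic subgroup, whose structure makes the count uniform, and passing to a totally singular subspace costs only about half of the dimension.

\begin{lemma}\label{lem:fixedspace}
Let $1\le t\le n$ and $\tau=\max\bigl(0,\lceil(t-2)/2\rceil\bigr)$. The number of unipotent $u\in H$ with $\dim\ker(u-1)\ge t$ is at most $\kappa_0Q^{|\Phi_H|-t(t-1)}$ if $H=GL_k(Q)$, and at most $2\kappa^3Q^{|\Phi_H|-f\tau(\tau-1)}$ in the other cases.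
\end{lemma}

\begin{proof}
Let $H=GL_k(Q)$. The number of $t$-dimensional subspaces $S$ is $\prod_{i=0}^{t-1}\frac{Q^{k-i}-1}{Q^{t-i}-1}\le\kappa_0Q^{t(k-t)}$. A unipotent element that is trivial on $S$ is given by a unipotent element of $GL(V/S)$ and a $t\times(k-t)$ matrix, so by Theorem~\ref{thm:steinberg} there are $Q^{(k-t)(k-t-1)}Q^{t(k-t)}$ of them. The exponents add up to $(k-t)(k+t-1)=k(k-1)-t(t-1)$.

Now let there be a form. We claim that every $t$-dimensional subspace $V_0$ contains a totally singular subspace of dimension $\tau$. Let $S$ be a maximal totally singular subspace of $V_0$. The form (or $\mathcal Q$) induces a form on $(S^\perp\cap V_0)/S$, and this form has no nonzero singular vector, since such a vector would enlarge $S$. A quadratic form in three variables over a finite field has a nontrivial zero, a Hermitian form in two variables has one, and for an alternating form every vector is singular. So the quotient has dimension at most $2$. As $S^\perp\cap V_0$ has codimension at most $\dim S$ in $V_0$, we get $t-2\dim S\le2$, and the claim follows by passing to a subspace of $S$.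

So each $u$ to be counted fixes pointwise some totally singular $S$ of dimension $\tau$. The stabilizer of $S$ in $H$ is $H_S=R\rtimes(GL(S)\times H')$, where $H'$ is the group of the same kind on $S^\perp/S$, $GL(S)=GL_\tau(Q^f)$, and $R$ is the group of $F$-fixed points of the unipotent radical of a parabolic subgroup. If the radical has dimension $m$, then $|R|=Q^m$, and comparing the group with its Levi factor gives
\[\dim H=\dim GL(S)+\dim H'+2m,\qquad|\Phi_H|=f\tau(\tau-1)+|\Phi_{H'}|+2m.\]
(In the unitary case the Levi factor of the algebraic group is $GL_\tau\times GL_{n-2\tau}\times GL_\tau$, which explains the factor $f=2$.) By Witt's theorem the full isometry group is transitive on these $S$, and $H$ has index at most $2$ in it, so there are at most two $H$-orbits. By Lemma~\ref{lem:orders} each orbit has at most $\kappa^3Q^{\dim H-\dim GL(S)-\dim H'-m}=\kappa^3Q^m$ elements. A unipotent element that fixes $S$ pointwise lies in $H_S$, has trivial $GL(S)$-component and unipotent $H'$-component, so by Theorem~\ref{thm:steinberg} there are at most $Q^mQ^{|\Phi_{H'}|}$ of them. The total is at most $2\kappa^3Q^{2m+|\Phi_{H'}|}$.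
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:unip}]
For $1\le\nu\le n$ put $t=t_\nu=\lceil n/\nu\rceil$ and define $\tau=\tau_\nu$ as in Lemma~\ref{lem:fixedspace}. An element with $\nu(u)=\nu$ has at least $t$ Jordan blocks, so $\dim\ker(u-1)\ge t$. We use
\[\nu+t\ge2\sqrt{\nu t}\ge2\sqrt n,\qquad j(j-1)\ge j-1\ \ (j\in\mathbb Z),\qquad\tau\ge(t-2)/2.\]
By \eqref{eq:classes} and the two lemmas, $\theta(H)$ is at most a sum of $n$ terms, one for each $\nu$.

For $GL_k(Q)$ the term is $2\kappa_0Q^{-(\nu-1)-t(t-1)}$. The exponent $(\nu-1)+t(t-1)$ is at least $\nu+t-2\ge2\sqrt k-2$, and it is at least $1$ because $\nu\ge2$ or $t=k\ge2$. Also $2\kappa_0\le c_0$.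

For $GU_k(Q)$ the value $\nu=1$ is taken only by $u=1$, which contributes $Q^{-k(k-1)}$, and $k(k-1)\ge k\ge2\sqrt k-1$. For $\nu\ge2$ the term is $4\kappa^3Q^{-(\nu-1)-2\tau(\tau-1)}$. The exponent is at least $1$, and at least $(\nu-1)+2(\tau-1)\ge\nu+t-5\ge2\sqrt k-5$. This proves the first claim in (a). For $x\ge1$ and $Q\ge2$ we have $Q^{-x}\le Q^{-1}2^{1-x}$, so the second claim holds with $c_A=c_0\sum_{k\ge2}k\,2^{1-\max(1,2\sqrt k-5)}<\infty$.

For symplectic and orthogonal $H$ the term is $2\kappa^3Q^{-x}$ with
\[x=\frac{\nu-4}2+\tau(\tau-1)\ge\frac{\nu-4}2+\frac{t-2}2-1=\frac{\nu+t}2-4\ge\sqrt{2a}-4,\]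
and $n\le2a+1$. So $\theta(H)\le c_0(2a+1)Q^{4-\sqrt{2a}}$. If $\sqrt{2a}\ge4$ we may replace $Q$ by $2$; otherwise $\beta_a=1$. Together with $\theta\le1$ this proves (b).
\end{proof}

The bound $\beta_a$ is summable in $a$ but does not decay in $Q$; the bound of Lemma~\ref{lem:weylbound} decays in $Q$ but is not summable. In the next section we take the minimum of the two.

\section{Summing over centralizers in large rank}\label{sec:sum}

Let $r\ge9$, so that Lemma~\ref{lem:largerank} applies and $q\ge2$ is an integer. We bound $\Sigma'$ by \eqref{eq:torisum}. Let $\mathcal S$ be the set of all subsets $\Psi=\{\alpha\in\Phi:\chi(\alpha)=1\}$ with $\chi\in\operatorname{Hom}(\mathbb Z\Phi,\mathbb K^*)$, and put $C_\Psi=\langle T_0,U_\alpha:\alpha\in\Psi\rangle$. Since $\mathbb K^*$ is divisible, $\chi$ extends to $X(T_0)$ and is evaluation at an element of $T_0$, so $C_\Psi$ is reductive with root system $\Psi$. If $C=C_G(s)^\circ\in\mathcal C$ contains $T_\gamma$, then $s\in Z(C)\subseteq C_G(T_\gamma)=T_\gamma$. So the transport carries $C$ to a group $C_\Psi$ with $\Psi\in\mathcal S$, and $\gamma\Psi=\Psi$ because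 $C$ is $F$-stable. For $\gamma\Psi=\Psi$ let $\theta(\Psi,\gamma)=\theta(C_\Psi,F_n)$, with $F_n$ the transported Frobenius map of $T_\gamma$. By \eqref{eq:torisum} and Lemma~\ref{lem:orders},
\begin{equation}\label{eq:sigma}
\Sigma'\le\kappa N\cdot\frac1{|W|}\sum_{\gamma\in\Gamma}\frac{q^r}{|\det(q-\gamma)|}\sum_{\substack{\emptyset\ne\Psi\in\mathcal S\\ \gamma\Psi=\Psi}}\theta(\Psi,\gamma).
\end{equation}
The gain over Corollary~\ref{cor:smallrank} is the condition $\gamma\Psi=\Psi$: we count pairs $(\gamma,\Psi)$ and divide by $|W|$. To bound $\theta(\Psi,\gamma)$, write $\Psi$ as a union of mutually orthogonal subsystems $\Psi_i$ permuted by $\gamma$. Then $\widetilde{C_\Psi}$ is the product of simply connected groups with root systems $\Psi_i$, which $F_n$ permutes with the same orbits by \eqref{eq:roots}. If $\Psi_i$ has orbit length $d$, then $(F_n^d)^*$ acts on $\mathbb R\Psi_i$ as $q^d\gamma^d$, and Lemma~\ref{lem:isogeny}(b) applies.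

\subsection{The generating series}

The factor $q^r/|\det(q-\gamma)|$ will be bounded by a product over cycles. For $\sigma\in S_k$ put $\Lambda_Q(\sigma)=\prod_c(1-Q^{-|c|})^{-1}$, with $c$ running over the cycles of $\sigma$, and let $g_k(Q)$ be the average of $\Lambda_Q$ over $S_k$. There are $(j-1)!$ cycles on $j$ points, so the exponential formula gives
\[\sum_{k\ge0}g_k(Q)x^k=\exp\sum_{j\ge1}\frac{x^j}{j(1-Q^{-j})}=\exp\sum_{i\ge0}\sum_{j\ge1}\frac{(xQ^{-i})^j}j=\prod_{i\ge0}(1-xQ^{-i})^{-1}.\]
The product $\mathcal E(x)$ satisfies $(1-x)\mathcal E(x)=\mathcal E(x/Q)$, that is, $g_k-g_{k-1}=Q^{-k}g_k$. This is Euler's identity $g_k(Q)=\prod_{i=1}^k(1-Q^{-i})^{-1}$, and it gives $g_k(Q)\le\kappa_0$ for $Q\ge2$. With $\theta_1:=1$ put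
\[\mathcal P(x)=\sum_{d,k\ge1}\frac1d\,g_k(q^d)\,\theta_k(q^d)\,x^{dk}.\]
Since $g_1(q^d)=1+(q^d-1)^{-1}$, we have $\mathcal P(x)=-\log(1-x)+K_0(x)+K_1(x)$, where $K_0(x)=\sum_d\frac{x^d}{d(q^d-1)}$ and $K_1$ is the part with $k\ge2$. Both have non-negative coefficients and no constant term. From $q^d-1\ge q^d/2$, $\sum_dq^{-d}\le2/q$ and Proposition~\ref{prop:unip}(a),
\begin{equation}\label{eq:K}
K_0(1)\le\frac4q,\qquad K_1(1)\le\sum_{d\ge1}\frac{\kappa_0c_A}{d\,q^d}\le\frac{2\kappa_0c_A}q.
\end{equation}

\subsection{Type $A_{n-1}$}

\begin{lemma}\label{lem:typeA}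
If $G$ has type $A_{n-1}$ with $n\ge10$, then $\Sigma'\le\frac32\kappa\,e^{4/q}\bigl(e^{2\kappa_0c_A/q}-1\bigr)N$.
\end{lemma}

\begin{proof}
Extend $\chi$ from $\mathbb Z\Phi$ to $\mathbb Z^n$ and put $s_i=\chi(e_i)$. Then $e_i-e_j\in\Psi$ if and only if $s_i=s_j$. So $\Psi$ determines, and is determined by, a partition of $\{1,\dots,n\}$ into blocks, and $\Psi=\emptyset$ is the partition into singletons. Let $\gamma=\varepsilon w$. Then $\gamma\Psi=\Psi$ if and only if $w$ permutes the blocks. An orbit of $d$ blocks of size $k\ge2$ gives $d$ factors of type $A_{k-1}$ that are permuted cyclically, and for a block $J$ in the orbit $\gamma^d$ acts on the roots of $J$ as $\varepsilon^dw^d|_J\in\pm S_k$. Hence $\theta(\Psi,\gamma)\le\prod_{\text{orbits}}\theta_k(q^d)$.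

On $\mathbb R^n$ a cycle $c$ of $w$ contributes $q^{|c|}-\varepsilon^{|c|}$ to $\det(q-\gamma)$, and $\mathbb R^n=\mathbb R\Phi\oplus\mathbb R(e_1+\dots+e_n)$ with $\gamma$ acting as $\varepsilon$ on the second summand. So on $\mathbb R\Phi$
\begin{equation}\label{eq:detA}
|\det(q-\gamma)|=\frac{\prod_c(q^{|c|}-\varepsilon^{|c|})}{q-\varepsilon},\qquad\frac{q^{n-1}}{|\det(q-\gamma)|}\le\Bigl(1+\frac1q\Bigr)\Lambda_q(w)\le\frac32\Lambda_q(w).
\end{equation}

Give the pair ($w$, $w$-stable partition) the weight $\Lambda_q(w)\prod_{\text{orbits}}\theta_k(q^d)$. The weight is multiplicative over the orbits of blocks, so these orbits are the connected structures. On a set of $dk$ points there are $\frac{(dk)!}{k!^d\,d!}$ partitions into $d$ blocks of size $k$, then $(d-1)!$ cyclic orders of the blocks, then $k!^d$ choices of bijections between consecutive blocks: in all $(dk)!/d$ pairs. For a fixed block $J$, the permutation $w^d|_J$ is a composite of $d$ independently chosen bijections, so it is uniformly distributed in $\operatorname{Sym}(J)$. A cycle of $w^d|_J$ of length $j$ corresponds to a cycle of $w$ of length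 $dj$, so $\Lambda_q(w)=\Lambda_{q^d}(w^d|_J)$ on this orbit. The total weight of these structures is $\frac{(dk)!}d\,g_k(q^d)\theta_k(q^d)$. By the exponential formula, the total weight of all pairs is $n!\,[x^n]e^{\mathcal P(x)}$, and the pairs with singleton blocks have total weight $n!\,[x^n]\,e^{K_0(x)}/(1-x)$. Therefore \eqref{eq:sigma} gives
\[\Sigma'\le\tfrac32\kappa N\,[x^n]\,\frac{e^{K_0(x)}\bigl(e^{K_1(x)}-1\bigr)}{1-x},\]
and \eqref{eq:partialsum} and \eqref{eq:K} finish the proof.
\end{proof}

\begin{remark}
The summability of $\theta_k$ is what keeps the bound independent of $n$. With the trivial estimate $\theta_k\le1$, the terms $d=1$ of $K_1$ would dominate $x^2/(1-x)$ coefficientwise, and the coefficient above would be at least $[x^n]\,x^2/(1-x)^2=n-1$.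
\end{remark}

\subsection{Types $B_n$, $C_n$, $D_n$}

Put $\eta_0=1$ and $\eta_a=\min(\beta_a,2^aa!/q)$ for $a\ge1$, and
\[\mathcal Y(x)=\Bigl(1+\kappa_0\sum_{a\ge1}\eta_ax^a\Bigr)^2+\kappa_0\sum_{a\ge1}\eta_ax^{2a}.\]
Since $\eta_a\le\beta_a$ and $\sum_a\beta_a<\infty$, the number $\mathcal Y(1)$ is bounded independently of $q$. Each $\eta_a$ with $a\ge1$ tends to $0$ as $q\to\infty$, so $\mathcal Y(1)\to1$ by dominated convergence.

\begin{lemma}\label{lem:typeBCD}
If $G$ has type $B_n$, $C_n$ or $D_n$ with $n\ge9$, then $\Sigma'\le2\kappa\,e^{4/q}\bigl(e^{2\kappa_0c_A/q}\,\mathcal Y(1)-1\bigr)N$.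
\end{lemma}

\begin{proof}
\emph{The shape of $\Psi$.} Extend $\chi$ to $\mathbb Z^n$ and put $s_i=\chi(e_i)$ for $i\in\Omega$, so $s_{-i}=s_i^{-1}$. The level sets $\Omega_\lambda=\{i:s_i=\lambda\}$ satisfy $-\Omega_\lambda=\Omega_{\lambda^{-1}}$. The set $\Psi$ consists of the $e_i-e_j$ with $i\ne\pm j$ in the same level set, together with the $e_i$ with $s_i=1$ in type $B$ and the $2e_i$ with $s_i=\pm1$ in type $C$. However, $\gamma$ stabilizes $\Psi$ and not $\chi$, so we need blocks that are defined by $\Psi$ alone. Let $\equiv$ be the equivalence relation on $\Omega$ generated by: $i\equiv j$ if $i\ne\pm j$ and $e_i-e_j\in\Psi$; and $i\equiv-i$ if $e_i\in\Psi$ or $2e_i\in\Psi$. A signed permutation that stabilizes $\Psi$ permutes the classes of $\equiv$, which we call blocks. Each block lies in a level set. A level set with $\lambda\ne\pm1$ contains no pair $i,-i$, so it is a block. A level set with $\lambda=\pm1$ and at least four elements is a block, since $i\equiv j\equiv-i$ for $j\ne\pm i$ in it. A level set $\{i,-i\}$ is a block if $e_i$ or $2e_i$ lies in $\Psi$, and otherwise it splits into two singletons.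 So the blocks are:
\begin{itemize}
\item at most two self-negative blocks, coming from $\lambda=1$ and $\lambda=-1$ (a single value if $p=2$), of sizes $2a$ and $2b$. Their roots form systems of types $B_a$ ($\lambda=1$) and $D_b$ ($\lambda=-1$) if $\Phi=B_n$, of types $C_a,C_b$ if $\Phi=C_n$, and of types $D_a,D_b$ if $\Phi=D_n$. An index of $D$ is at least $2$ when it is positive;
\item pairs $\{J,-J\}$ with $J\cap-J=\emptyset$, whose roots $e_i-e_j$ ($i\ne j$ in $J$) form a system of type $A_{|J|-1}$.
\end{itemize}
Label the self-negative blocks $I_1,I_2$, allowing them to be empty; in type $B$ let $I_1$ be the one from $\lambda=1$, and otherwise label arbitrarily. A \emph{configuration} is a choice of disjoint self-negative subsets $I_1,I_2$ and of a partition of the rest of $\Omega$ into pairs $\{J,-J\}$. The configuration of $\Psi$ determines $\Psi$: one takes the $e_i-e_j$ within blocks and adds the $e_i$ with $i\in I_1$ in type $B$, and the $2e_i$ with $i\in I_1\cup I_2$ in type $C$. If $\Psi\ne\emptyset$, the configuration is not the \emph{trivial} one, in which $I_1=I_2=\emptyset$ and all $J$ are singletons.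 If $\gamma\Psi=\Psi$, then $\gamma$ permutes the pairs, and it either stabilizes both $I_1$ and $I_2$ or interchanges them, with $a=b\ge1$ in the second case. We sum over all such pairs ($\gamma$, configuration); those that do not arise from a $\Psi$ only increase the bound.

\emph{The weights.} Consider a $\gamma$-orbit of $d$ pairs with $|J|=k$. Then $\gamma^d$ maps $J$ to $J$ or to $-J$, so it acts on the roots of $J$ as an element of $S_k$ or of $-S_k$, and the orbit contributes at most $\theta_k(q^d)$. A stable nonempty block $I_1$ carries a group of type $B_a$, $C_a$ or $D_a$ with non-empty root system and Weyl group of order at most $2^aa!$, on which $\gamma$ acts as a signed permutation. By Proposition~\ref{prop:unip}(b) and Lemma~\ref{lem:weylbound} it contributes at most $\eta_a$, and $I_2$ contributes at most $\eta_b$. If $I_1$ and $I_2$ are interchanged, they form one orbit of length $2$, $\gamma^2$ acts on $I_1$ as a signed permutation, the level is $q^2$, and the contribution is at most $\min(\beta_a,2^aa!/q^2)\le\eta_a$. A cycle $c$ of $|\gamma|$ contributes $q^{|c|}-1$ to $\det(q-\gamma)$ if it is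 positive and $q^{|c|}+1$ if it is negative, so $q^n/|\det(q-\gamma)|\le\Lambda_q(|\gamma|)$. Finally, the average over $\Gamma$ of a non-negative function on $W(B_n)$ is at most twice its average over $W(B_n)$.

\emph{The count.} Call a pair $\{\pm i\}$ a point, and normalize total weights on $m$ points by $2^mm!$.
\begin{itemize}
\item \emph{A stable block on $a$ points.} All of $W(B_a)$ occurs and the underlying permutation is uniform in $S_a$. The normalized weight is $g_a(q)\eta_a\le\kappa_0\eta_a$, and it is $1$ for $a=0$.
\item \emph{Interchanged blocks on $2a$ points.} There are $\binom{2a}a$ choices of $I_1$ and $2^aa!$ sign-compatible bijections in each direction, in all $2^{2a}(2a)!$ choices. The permutation underlying $\gamma^2|_{I_1}$ is uniform in $S_a$, and the cycles of $|\gamma|$ are twice as long as its cycles. The normalized weight is $g_a(q^2)\eta_a\le\kappa_0\eta_a$.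
\item \emph{An orbit of $d$ pairs with $|J|=k$ on $dk$ points.} There are $\frac{(dk)!}{k!^dd!}$ ways to group the points, $2^{k-1}$ ways to choose $\{J,-J\}$ in each group, $(d-1)!$ cyclic orders, and $2\,k!$ sign-compatible maps from each pair to the next. The product is $2^{dk}(dk)!/d$. The permutation underlying $\gamma^d$ on a group is uniform in $S_k$, so the normalized weight is $\frac1dg_k(q^d)\theta_k(q^d)$, as in type $A$.
\end{itemize}
By Section~\ref{sub:expo} the normalized total weight is at most the coefficient of $x^n$ in $\mathcal Y\,e^{\mathcal P}$. The trivial configuration accounts exactly for the product of the constant term $1$ of $\mathcal Y$ with $e^{K_0}/(1-x)$. Hence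
\[\Sigma'\le2\kappa N\,[x^n]\,\frac{e^{K_0(x)}\bigl(e^{K_1(x)}\mathcal Y(x)-1\bigr)}{1-x}.\]
The series $e^{K_1}\mathcal Y-1$ has non-negative coefficients because $K_1(0)=0$ and $\mathcal Y(0)=1$. Now apply \eqref{eq:partialsum} and \eqref{eq:K}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii) and of the upper bound in (i)]
For $1<q<2$, where rank $r\ge9$ does not occur, let $\delta(q)=2^{240}\min(1,M_0/q)$. For real $q\ge2$ let $\delta(q)$ be the maximum of this number and of the two factors of $N$ in Lemmas \ref{lem:typeA} and~\ref{lem:typeBCD}. These expressions depend on $q$ alone, they are bounded, and they tend to $0$ as $q\to\infty$. By Corollary~\ref{cor:smallrank} and the two lemmas, $\Sigma'\le\delta(q)N$ in all cases, and Lemma~\ref{lem:reduction} gives (ii). Take $E=1+\sup\delta$.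
\end{proof}

\section{The lower bound for large $q$}\label{sec:largeq}

Let $m$ be the exponent of the Weyl group $W$ of $G$. Example~\ref{ex:Q8} suggests the plan: a nilpotent group generated by semisimple elements normalizes a maximal torus, so the $m$-th powers of its elements lie in that torus; if these powers are regular, they determine the torus.

\begin{lemma}\label{lem:normalizes}
A finite nilpotent group $L$ of order prime to $p$ that acts by algebraic automorphisms on a connected reductive group $M$ stabilizes a maximal torus of $M$.
\end{lemma}

Compare \cite[II.5.16]{SS}. The condition on the order cannot be dropped: a $p$-subgroup of the normalizer of a maximal torus of $SL_2$ has order at most $2$, so for $q\ge3$ the abelian group $U^F$ of Section~\ref{sec:sl2} normalizes no maximal torus.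

\begin{proof}
We use induction on $\dim M$. Replace $L$ by its image in $\operatorname{Aut}(M)$, which is again nilpotent of order prime to $p$. If $L=1$ there is nothing to prove. Otherwise nilpotency provides $1\ne h\in Z(L)$. The order of $h$ is prime to $p$, so $h$ is a semisimple automorphism, and by a theorem of Steinberg it stabilizes a Borel subgroup $B$ and a maximal torus $T\le B$. The group $M'=(M^h)^\circ$ is reductive \cite[Thm.~1.8]{DM}. It has smaller dimension than $M$ because $h\ne1$ and $M$ is connected, and it is $L$-stable because $h$ is central. By induction $L$ stabilizes a maximal torus $S$ of $M'$. We show that $C_M(S)$, which is $L$-stable, is a maximal torus of $M$.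

Let $\xi:\mathbb K^*\to T$ be the sum of the positive coroots for $(T,B)$. The automorphism $h$ permutes the positive coroots, so the image of $\xi$ lies in $S_0=(T^h)^\circ$. The pairing of $\xi$ with a root is twice the height of the root, hence nonzero. So no root is trivial on $S_0$, and $C_M(S_0)=T$. A torus of $M'$ that contains $S_0$ centralizes it, so it lies in $T\cap M^h=T^h$, and being connected it equals $S_0$. Thus $S_0$ is a maximal torus of $M'$, and $S=gS_0g^{-1}$ for some $g\in M'$. Then $C_M(S)=gTg^{-1}$.
\end{proof}

\begin{proposition}\label{prop:regular-nonnil}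
Suppose that every $F$-stable maximal torus $T$ contains an element $x_T\in T^F$ with $\alpha(x_T)^m\ne1$ for all roots $\alpha$ of $T$. Then the $x_T$ are distinct and form a non-nilpotent set, so $\omega_\infty(G^F)\ge N$.
\end{proposition}

\begin{proof}
Suppose that $L=\langle x_T,x_{T'}\rangle$ is nilpotent; this includes the case $x_T=x_{T'}$. We show $T=T'$. A finite nilpotent group is the direct product of its Sylow subgroups, and the generators project trivially to the Sylow $p$-subgroup, so $|L|$ is prime to $p$. By Lemma~\ref{lem:normalizes}, applied to conjugation, $L$ normalizes a maximal torus $S$ of $G$. Then $L/(L\cap S)$ embeds in $N_G(S)/S\cong W$, so $x_T^m,x_{T'}^m\in S$. By hypothesis $C_G(x_T^m)^\circ=T$, and this group contains $S$. So $S=T$, and in the same way $S=T'$.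
\end{proof}

\begin{lemma}\label{lem:regularexists}
For each $r$ there is $q_0(r)$ such that the hypothesis of Proposition~\ref{prop:regular-nonnil} holds whenever $G$ has rank $r$ and $q\ge q_0(r)$.
\end{lemma}

\begin{proof}
Fix $T$. The subgroup $\ker(m\alpha)$ need not be $F$-stable, so we replace it by one that is. Let $x\in T^F$ and $\alpha(x)^m=1$. By \eqref{eq:roots}, $\bigl(\pi(\alpha)(x)^m\bigr)^{q_\alpha}=\alpha(F(x))^m=\alpha(x)^m=1$, and $q_\alpha$ is a power of $p$, so $\pi(\alpha)(x)^m=1$. Hence $x$ lies in $A=\bigcap_{\alpha'\in O}\ker(m\alpha')$, where $O$ is the $\pi$-orbit of $\alpha$. The group $A$ is $F$-stable by \eqref{eq:roots} and has dimension at most $r-1$. The eigenvalues of $F^*$ on $X(T)\otimes\mathbb R$ and on $X(A^\circ)\otimes\mathbb R$ have absolute value $q$, so \eqref{eq:torusorder} gives $|T^F|\ge(q-1)^r$ and $|A^F|\le|A/A^\circ|\,(q+1)^{r-1}$. The order of $A/A^\circ$ is at most the order of the torsion subgroup of $X(T)/\langle mO\rangle$. In rank $r$ there are finitely many possibilities for $\Phi$, for the lattice $X(T)$ between the root lattice and the weight lattice, and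 for the subset $O\subseteq\Phi$. So $|A/A^\circ|\le b_r$ and $|\Phi|\le b_r$ for some $b_r$. At most $b_r^2(q+1)^{r-1}$ elements of $T^F$ are excluded, and this is less than $(q-1)^r$ for $q\ge q_0(r)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(iii)]
The first claim follows from Lemma~\ref{lem:regularexists} and Proposition~\ref{prop:regular-nonnil}. With (ii), for $q\ge q_0(r)$ and all $c$,
\[1\le\omega_\infty(G^F)/N\le\omega_c(G^F)/N\le\omega_1(G^F)/N\le1+\delta(q).\qedhere\]
\end{proof}

\begin{corollary}\label{cor:boundedrank}
For each $r$ there is $D_r>0$ with $\omega_\infty(G^F)\ge D_rN$ for all $G$ of rank $r$ and all $F$.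
\end{corollary}

\begin{proof}
This is the lower bound in \eqref{eq:known}; it also follows from (iii). We may assume $q_0(r)\ge1$. For $q<q_0(r)$ we have $N=q^{|\Phi|}\le q_0(r)^{b_r}$ and $\omega_\infty(G^F)\ge1$, so $D_r=q_0(r)^{-b_r}$ works for all $q$.
\end{proof}

\section{The lower bound in large rank}\label{sec:largerank}

For fixed $q$ and growing rank the argument of Section~\ref{sec:largeq} breaks down twice: some tori have too few rational points, and the exponent $m$ grows. We therefore keep only tori whose type has long cycles of distinct lengths; they are a positive proportion of all tori. In place of Lemma~\ref{lem:normalizes} we arrange that each prime $\ell$ dividing the order of $x_T$ acts on a subspace that is too small to support a non-abelian $\ell$-group. Throughout this section $r\ge9$.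

\begin{proposition}\label{prop:largerank}
There is an absolute constant $n_0\ge9$ such that $\omega_\infty(G^F)\ge N/(300\kappa)$ whenever $r\ge n_0$.
\end{proposition}

\subsection{Passage to matrix groups}

Let $(H,F)$ be the classical group with $H^F=SL_n(q)$ or $SU_n(q)$ in type $A_{n-1}$, $H^F=Sp_{2n}(q)$ in type $C_n$ and in type $B_n$ with $p=2$, $H^F=SO_{2n+1}(q)$ in type $B_n$ with $p$ odd, and $H^F=SO^\pm_{2n}(q)$ in type $D_n$, chosen to match $(G,F)$ as in \eqref{eq:list}. It has $|\Phi|$ roots, so $N(H^F)=N$.

\begin{lemma}\label{lem:transfer}
If $X\subseteq H^F$ is a non-nilpotent set of elements of odd order, then $\omega_\infty(G^F)\ge|X|$.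
\end{lemma}

\begin{proof}
Let $\widetilde G$ be the simply connected cover of $G$. By Section~\ref{sub:classical} there is a homomorphism $f:\widetilde G^F\to H^F$, which is bijective except for $Spin\to SO$ with $p$ odd. In that case, lift $h\in H^F$ to $\tilde h$ in the spin group; the map $h\mapsto\tilde h^{-1}F(\tilde h)$ is a homomorphism from $H^F$ to the central kernel of order $2$, and its kernel is the image of $f$. So the image has index at most $2$ and contains all elements of odd order. Lift the elements of $X$ to $\widetilde G^F$. Two lifts generate a group that maps onto a non-nilpotent group, so it is not nilpotent. The map $\widetilde G^F\to G^F$ has central kernel, and a central extension of a nilpotent group is nilpotent. So the images in $G^F$ of two lifts generate a non-nilpotent group; in particular they are distinct.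
\end{proof}

From now on we work in $H$, with its own $T_0$, $W$ and $\Gamma$. Let $V$ be the natural module over $\mathbb K$. It has a basis of weight vectors for $T_0$: $v_1,\dots,v_n$ in type $A$, and $v_i$ ($i\in\Omega$) otherwise, with an extra vector $v_0$ of weight $0$ for $SO_{2n+1}$. An element $t\in T_0$ acts on $v_i$ by $t_i=e_i(t)$. When there is a bilinear form, $v_i$ pairs nontrivially only with $v_{-i}$, and $t_{-i}=t_i^{-1}$. In type $A$ the $t_i$ are subject to $\prod t_i=1$; otherwise $t_1,\dots,t_n$ are free.

\subsection{Good tori and their distinguished elements}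

By Zsigmondy's theorem, for $e\ge7$ the number $q^e-1$ has a prime divisor that divides no $q^j-1$ with $j<e$. Fix one and call it $\ell(e)$. Then $q$ has order $e$ modulo $\ell(e)$, so $e\mid\ell(e)-1$. Hence $\ell(e)\ge e+1$, the prime $\ell(e)$ is odd and different from $p$, and distinct $e$ give distinct primes.

Call $\gamma\in\Gamma$ \emph{good} if its underlying permutation ($w$ if $\gamma=\varepsilon w$ in type $A$, and $|\gamma|$ otherwise) has pairwise distinct cycle lengths, all at least $28$. This condition is invariant under $W$-conjugation, so we may speak of good tori. The threshold $28$ makes all indices $e$ below at least $14$, so that all primes are at least $15$; this is what Lemma~\ref{lem:nonnil} needs.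

Let $T$ be good, of type $\gamma$, and transport it to $(T_0,F_n)$; this does not change eigenvalues on $V$. We have $F_n^*e_i=\varepsilon q\,e_{w(i)}$ in type $A$ (on the diagonal torus of $GL_n$, to which $F_n$ extends) and $F_n^*e_i=q\,e_{\gamma(i)}$ otherwise. So $t$ is fixed by $F_n$ if and only if $t_i=t_{w(i)}^{\varepsilon q}$, respectively $t_i=t_{\gamma(i)}^q$, for all $i$. On a cycle of length $d$, one coordinate $t_i=\lambda$ determines the others, and the condition on $\lambda$ and the resulting eigenvalues on $V$ are:
\[\begin{array}{lll}
\text{type }A: & \lambda^{(\varepsilon q)^d}=\lambda, & \lambda^{(\varepsilon q)^j}\quad(0\le j<d);\\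
\text{positive cycle}: & \lambda^{q^d}=\lambda, & \lambda^{\pm q^j}\quad(0\le j<d);\\
\text{negative cycle}: & \lambda^{q^d}=\lambda^{-1}, & \lambda^{q^j}\quad(0\le j<2d).
\end{array}\]
We define $x_T\in T^F$ by choosing $\lambda$ on each cycle so that all eigenvalues are distinct.
\begin{itemize}
\item \emph{Type $A$.} Let $\lambda$ have order $\ell(e(d))$, where $e(d)$ is chosen so that $\varepsilon q$ has order $d$ modulo $\ell(e(d))$. For $\varepsilon=1$ put $e(d)=d$. For $\varepsilon=-1$ put $e(d)=2d$, $d$, $d/2$ for $d$ odd, $d\equiv0$, $d\equiv2\pmod4$ respectively. Indeed, for $d$ odd we have $q^d\equiv-1$, so $-q\equiv q^{d+1}$ has order $2d/\gcd(2d,d+1)=d$. For $4\mid d$ we have $-q\equiv q^{1+d/2}$, and $\gcd(1+d/2,d)$ divides $2$ and is odd, so the order is $d$. For $d\equiv2\pmod4$, $q$ has odd order $d/2$, so $-q$ has order $d$. The three cases give values $\equiv2\pmod 4$, $\equiv0\pmod 4$ and odd, so $d\mapsto e(d)$ is injective; also $d\le2e(d)$. The product of the coordinates on the cycle is $\lambda$ raised to the power $\frac{(\varepsilon q)^d-1}{\varepsilon q-1}$. It is $1$, because the prime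 $\ell(e(d))$ divides the numerator and not the denominator. So $x_T$ has determinant $1$.
\item \emph{Negative cycle.} Let $\lambda$ have order $\ell(2d)$, which divides $q^d+1$.
\item \emph{Positive cycle, $d$ odd.} Let $\lambda$ have order $\ell(d)$.
\item \emph{Positive cycle, $d$ even.} An element of order $\ell(d)$ will not do, since $q^{d/2}\equiv-1\pmod{\ell(d)}$ and each eigenvalue would occur twice. Let $\lambda=\lambda_1\lambda_2$ with $\lambda_1,\lambda_2$ of orders $\ell(d)$ and $\ell(d/2)$.
\end{itemize}
The order of $x_T$ is a product of primes $\ell(e)$ with $e\ge14$; in particular it is odd.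

\begin{lemma}\label{lem:centralizer}
The eigenvalues of $x_T$ on $V$ are distinct, and $C_H(x_T)=T$.
\end{lemma}

\begin{proof}
All eigenvalues from one cycle have the order of $\lambda$, and different cycles give different orders. In type $A$ this holds because the lengths are distinct and $d\mapsto e(d)$ is injective. In the other types, the orders $\ell(e)$ with $e$ even come from negative cycles, those with $e$ odd from positive cycles of odd length, the composite orders $\ell(d)\ell(d/2)$ from positive cycles of even length, and within each kind the order determines $d$.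

Within a cycle, in type $A$ the powers $(\varepsilon q)^j$, $0\le j<d$, are distinct modulo the order of $\lambda$, and for a negative cycle so are the $q^j$, $0\le j<2d$. For a positive cycle the $\lambda^{q^j}$, $0\le j<d$, are distinct because $\ell(d)$ divides the order of $\lambda$; we must exclude $\lambda^{q^i}=\lambda^{-q^j}$. For $d$ odd this would give $q^{i-j}\equiv-1\pmod{\ell(d)}$, which is impossible as $q$ has odd order. For $d$ even, the $\ell(d)$-part gives $q^{i-j}\equiv-1\pmod{\ell(d)}$, that is, $i-j\equiv d/2\pmod d$. Then $\lambda_2^{q^i}=\lambda_2^{q^j}$, so the $\ell(d/2)$-part gives $\lambda_2^{q^j}=\lambda_2^{-q^j}$, although $\lambda_2$ has odd order greater than $1$. In $SO_{2n+1}$ the eigenvalue $1$ occurs only on $v_0$.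

An element of $C_H(x_T)$ preserves the eigenlines of $x_T$, so after transport it is diagonal in the basis $(v_i)$, with entries $y_i$. In type $A$ it has determinant $1$ and lies in $T_0$. Otherwise $y_iy_{-i}=1$. In $SO_{2n+1}$ the determinant is then $y_0$, so $y_0=1$. In all cases the element lies in $T_0$.
\end{proof}

\subsection{The elements $x_T$ form a non-nilpotent set}

\begin{lemma}\label{lem:abelian}
Let $Q$ be a power of $p$, let $\ell\ne p$ be a prime, and let $e'$ be the order of $Q$ modulo $\ell$. If $j<e'\ell$, every $\ell$-subgroup $L$ of $GL_j(\mathbb F_Q)$ is abelian.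
\end{lemma}

\begin{proof}
By Maschke's theorem $\mathbb K^j$ is a semisimple $L$-module. If $L$ is not abelian, then $[L,L]$ acts nontrivially on some irreducible constituent $M$. Then $\dim M>1$, and $\dim M$ divides $|L|$, so $\dim M\ge\ell$. The image of $L$ in $GL(M)$ is a nontrivial $\ell$-group, so it has a central element of order $\ell$; by Schur's lemma this is a scalar $\zeta\ne1$, the image of some $h\in L$. The matrices of $L$ have entries in $\mathbb F_Q$, so raising coordinates to the power $Q^i$ carries $M$ to another irreducible submodule, on which $h$ acts as $\zeta^{Q^i}$. These scalars are distinct for $0\le i<e'$, so $\mathbb K^j$ has $e'$ pairwise non-isomorphic constituents of dimension at least $\ell$. Hence $j\ge e'\ell$.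
\end{proof}

\begin{lemma}\label{lem:nonnil}
If $T,T'$ are good tori and $\langle x_T,x_{T'}\rangle$ is nilpotent, then $T=T'$. So $T\mapsto x_T$ is injective, and $X=\{x_T:T\text{ good}\}$ is a non-nilpotent set.
\end{lemma}

\begin{proof}
Let $x=x_T$, $y=x_{T'}$ and let $L=\langle x,y\rangle$ be nilpotent. Then $L$ is the direct product of its Sylow subgroups $L_\ell=\langle x_\ell,y_\ell\rangle$, generated by the $\ell$-parts of $x$ and $y$. Fix a prime $\ell$ with $L_\ell\ne1$. Then $\ell=\ell(e)$ with $e\ge14$, so $\ell\ge15$. Let $V_0$ be the natural module of $H^F$ over $\mathbb F_q$, or over $\mathbb F_{q^2}$ for $SU_n(q)$. The dimension of $(x_\ell-1)V_0$ is the number of eigenvalues of $x$ whose order is divisible by $\ell$. Since the cycle lengths are distinct, this number is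
\begin{itemize}
\item at most $e$ in $SL_n(q)$, from the cycle of length $e$;
\item at most $2e$ in $SU_n(q)$, from the cycle of length $d$ with $e(d)=e$;
\item at most $e+2e+4e=7e$ in the other cases, from a negative cycle of length $e/2$ and positive cycles of lengths $e$ and $2e$.
\end{itemize}
The same bounds hold for $y$. Put $V_1=(x_\ell-1)V_0+(y_\ell-1)V_0$. The generators of $L_\ell$ preserve $V_1$ and act trivially on $V_0/V_1$. By Maschke's theorem $V_1$ has an invariant complement, on which $L_\ell$ is trivial, so $L_\ell$ acts faithfully on $V_1$. In $SL$, $Sp$ and $SO$ we have $\dim V_1\le14e<e\ell$. In $SU$ the order $e'$ of $q^2$ modulo $\ell$ is at least $e/2$, and $\dim V_1\le4e<\frac e2\ell\le e'\ell$. By Lemma~\ref{lem:abelian}, $L_\ell$ is abelian. So $L$ is abelian. Lemma~\ref{lem:centralizer} gives $y\in C_H(x)=T$, hence $T\le C_H(y)=T'$, and $T=T'$. If $x=y$, then $L$ is cyclic, which gives the injectivity.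
\end{proof}

\subsection{Counting good tori}

Let $\rho_n$ be the proportion of permutations in $S_n$ whose cycle lengths are distinct and at least $28$.

\begin{lemma}\label{lem:perm}
There is an absolute constant $n_1$ with $\rho_n\ge1/100$ for all $n\ge n_1$.
\end{lemma}

\begin{proof}
Let $b=28$ and let $a_j$ be the proportion of $S_j$ with all cycles of length at least $b$, with $a_0=1$. By the exponential formula,
\[A(x):=\sum_{j\ge0}a_jx^j=\exp\sum_{d\ge b}\frac{x^d}d=\frac1{1-x}\exp\Bigl(-\sum_{d<b}\frac{x^d}d\Bigr).\]
The last factor is an entire function and $a_j$ is a partial sum of its coefficients, so $a_j\to\exp\bigl(-(1+\frac12+\dots+\frac1{27})\bigr)\ge\exp(-1-\log27)=\frac1{27e}$. Hence $a_n\ge\frac1{28e}$ for large $n$. For an upper bound, $xA'(x)=A(x)\,x^b/(1-x)$ gives $ja_j=\sum_{i=0}^{j-b}a_i$ for $j\ge1$. So $a_j=0$ for $1\le j<b$, and by induction $ja_j\le1+\frac{j-b}b=\frac jb$ for $j\ge b$. Thus $a_j\le1/b$ for all $j\ge1$.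

We subtract the permutations with a repeated length. For $d\ge b$ and $2d\le n$, an unordered pair of disjoint $d$-cycles can be chosen in $\frac{n!}{(n-2d)!\,2d^2}$ ways, and it can be completed to a permutation with all cycles of length at least $b$ in $(n-2d)!\,a_{n-2d}$ ways. Using $\sum_{d\ge28}d^{-2}\le\frac1{27}$ and treating $n=2d$ separately,
\[\rho_n\ge a_n-\sum_{b\le d\le n/2}\frac{a_{n-2d}}{2d^2}\ge a_n-\frac1{28}\cdot\frac1{54}-\frac2{n^2}\ge\frac1{28}\Bigl(\frac1e-\frac1{54}\Bigr)-\frac2{n^2}\]
for large $n$. Since $\frac1e-\frac1{54}>\frac13$ and $\frac1{84}>\frac1{100}$, the claim follows.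
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:largerank}]
Let $n_0=\max(n_1,9)$ and $r\ge n_0$, so that $n\ge n_1$. If $\gamma$ is good, then $|T_\gamma^F|\le3q^r$. Indeed, in type $A$ with $\varepsilon=1$, \eqref{eq:detA} gives $|T_\gamma^F|\le q^n/(q-1)\le2q^{n-1}$. In type $A$ with $\varepsilon=-1$, and in types $B$, $C$, $D$ where each cycle contributes $q^d\pm1$, we get $|T_\gamma^F|\le q^r\prod(1+q^{-d})$. The product is over distinct lengths $d$, so it is less than $3$. For $\gamma$ uniform in $\Gamma$ the underlying permutation is uniform in $S_n$; for a coset of $W(D_n)$ this holds because each permutation has $2^{n-1}$ signings in the coset. By Lemma~\ref{lem:nonnil}, by \eqref{eq:torisum} applied to the indicator function of the good tori of $H$, and by Lemmas \ref{lem:orders} and~\ref{lem:perm},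
\[|X|\ge\kappa^{-1}q^{|\Phi|+r}\cdot\frac{\rho_n}{3q^r}\ge\frac N{300\kappa}.\]
The elements of $X$ have odd order, so Lemma~\ref{lem:transfer} gives $\omega_\infty(G^F)\ge|X|$.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:main}(i)]
Let $D$ be the minimum of $1/(300\kappa)$ and of the constants $D_r$ of Corollary~\ref{cor:boundedrank} for $r<n_0$. Proposition~\ref{prop:largerank} covers the ranks $r\ge n_0$ and Corollary~\ref{cor:boundedrank} covers the others. This completes the proof of Theorem~\ref{thm:main}, and with it the proof of the conjecture.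
\end{proof}

\begin{thebibliography}{9}

\bibitem{ABG}
Azizollah Azad, John R. Britnell, Nick Gill,
\emph{Nilpotent covers and non-nilpotent subsets of finite groups of Lie type},
arXiv:1305.3748 (2013).

\bibitem{Borel}
Borel, \emph{Linear Algebraic Groups}.

\bibitem{Carter}
Carter, \emph{Finite Groups of Lie Type}.

\bibitem{DM}
Digne and Michel, \emph{Groupes r\'eductifs non connexes}.

\bibitem{SS}
Springer and Steinberg, \emph{Conjugacy classes}.

\end{thebibliography}
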